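# A nonzero class divisible by every power of the affine line

## 1. A family of Châtelet surfaces and its naive class

Let $K$ be a field of characteristic zero and fix $\alpha\in\mathbb Q\setminus\{0,\tfrac1{27}\}$. Over the $t$-line put
$$P=x^3-tx-t^2-\alpha t,\qquad \delta=4t-27(t+\alpha)^2 .$$
The discriminant of $x^3+gx+h$ is $-4g^3-27h^2$, so here
$$\mathrm{disc}_x(P)=4t^3-27t^2(t+\alpha)^2=t^2\delta .$$
Thus $\delta$ is the discriminant of $P$ up to a square. Let $B=\{t\,\delta(t)\neq0\}\subset\mathbb A^1_K$, and over $B$ consider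
$$C=\{P=0\}\subset B\times\mathbb A^1_x,\qquad Q=\{s^2=\delta\},\qquad S=Q\times_BC,$$
$$V^\circ=\{(t,x,y,z):\ t\in B,\ y^2-\delta z^2=P(t,x)\}.$$
Here $C,Q,S$ are finite étale over $B$ of degrees $3,2,6$. For fixed $t$, the equation of $V^\circ$ is an affine Châtelet surface. For fixed $(t,x)$ with $P\ne0$ it is an affine conic, a torsor under the norm torus $y^2-\delta z^2=1$.

**Definition (Grothendieck rings).** A variety is a separated reduced scheme of finite type. $K_0(\mathrm{Var}/K)$ is the abelian group generated by the isomorphism classes $[X]$ of $K$-varieties, with relations $[X]=[Z]+[X\setminus Z]$ for $Z\subseteq X$ closed; the product is $[X][Y]=[(X\times_KY)_{\mathrm{red}}]$. Put $\mathbb L=[\mathbb A^1_K]$. The relative ring $K_0(\mathrm{Var}/B)$ is defined in the same way from $B$-varieties and $(X\times_BY)_{\mathrm{red}}$; its unit is $1=[B]$, and $\mathbb L$ also denotes $[\mathbb A^1_B]$.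

Forgetting the map to $B$ gives a $K_0(\mathrm{Var}/K)$-linear map $K_0(\mathrm{Var}/B)\to K_0(\mathrm{Var}/K)$, the pushforward. For example, $[\mathbb P^1]=\mathbb L+1$. We constantly use the following fact, called (LT): if $E\to Y$ is a vector bundle of rank $r$, or a bundle of affine spaces of dimension $r$ cut out in a vector bundle by affine-linear equations whose linear parts are everywhere independent, then $E\to Y$ is Zariski-locally trivial and $[E]=\mathbb L^r[Y]$.

Let us guess the class of $V^\circ$ in $K_0(\mathrm{Var}/B)$, writing $Q,C,S$ for the classes of these schemes. On $\{P=0\}$ no guess is needed: over $C$ the equation is $y^2=\delta z^2$, which is the point $y=z=0$ together with the locus $z\neq0$, and the latter is $S\times\mathbb G_m$ via $(s,z)=(y/z,z)$. So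
$$[V^\circ\cap\{P=0\}]=C+S(\mathbb L-1).\tag{1}$$
Over $\{P\ne0\}$, whose class is $\mathbb L-C$, the fibers are torsors under the norm torus. The norm torus is the conic $y^2-\delta z^2=w^2$, which has a section and so is a $\mathbb P^1$-bundle with class $\mathbb L+1$, minus its points at infinity $Q$. Its class is $\mathbb L+1-Q$. If the torsor were trivial, $V^\circ\cap\{P\neq0\}$ would have class $(\mathbb L-C)(\mathbb L+1-Q)$. Adding (1) and using $QC=S$, the naive class of $V^\circ$ is
$$(\mathbb L-C)(\mathbb L+1-Q)+C+S(\mathbb L-1)=\mathbb L^2+\mathbb L(1-Q-C+S).$$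
The object of these notes is the error of this count:
$$\mathfrak a_B=[V^\circ]-\mathbb L^2-\mathbb L(1-Q-C+S)\in K_0(\mathrm{Var}/B),$$
and its pushforward
$$\mathfrak a=\mathfrak a_\alpha=[V^\circ]-\mathbb L^2[B]-\mathbb L\big([B]-[Q]-[C]+[S]\big)\in K_0(\mathrm{Var}/K).$$

Here is what it is for. Complete $K_0(\mathrm{Var}/K)$ at the ideal $(\mathbb L)$, that is, form $R=\varprojlim K_0(\mathrm{Var}/K)/(\mathbb L^n)$. The kernel of $K_0(\mathrm{Var}/K)\to R$ is $\bigcap_n(\mathbb L^n)$. The problem, taken from Vladimir Shein, "Automorphisms of symmetric powers and motivic zeta functions", arXiv:2211.13304 (2022), asks for which $K$ this kernel is zero. The answer is that for every field $K$ of characteristic $0$ one has $\bigcap_n(\mathbb L^n)\ne(0)$, so $K_0(\mathrm{Var}/K)\to R$ is never injective. More precisely: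

**Theorem A.** Let $K$ be any field of characteristic $0$. There is $\mathfrak a\in K_0(\mathrm{Var}/K)$ with $\mathfrak a\in\bigcap_n(\mathbb L^n)$ and $\mathbb L^m\mathfrak a\neq0$ for all $m\ge0$.

The following supplement is not needed for the question.

**Theorem B.** Let $K$ be any field of characteristic $0$ and $\mathcal M_K=K_0(\mathrm{Var}/K)[\mathbb L^{-1}]$.

1. $\bigcap_n(\mathbb L^n)$ has a subgroup surjecting onto $\bigoplus_{\mathbb N}\mathbb Z/2$, hence is not finitely generated as an abelian group. The same holds for its image in $\mathcal M_K$.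
2. Let $F^m\mathcal M_K$ be the subgroup generated by all $[X]\mathbb L^{-i}$ with $\dim X-i\le-m$. The image of $\mathfrak a$ in $\mathcal M_K$ is nonzero and lies in $\bigcap_mF^m\mathcal M_K$.

The element of Theorem A is $\mathfrak a_\alpha$ with $\alpha=1$. Membership in $\bigcap(\mathbb L^n)$ will follow from an identity $\mathfrak a_B=\mathbb L\,\beta(f)\,\mathfrak a_B$ (Sections 3–7, over $K$). Nonvanishing will be seen by a measure with values in the Witt group of $\mathbb Q$ (Sections 8–13, over $\mathbb C$).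

## 2. Fibers with small Galois group, and what a detector must do

Look at one fiber: let $\kappa$ be a field with a point $\mathrm{Spec}\,\kappa\to B$. Then $P$ is a separable cubic over $\kappa$, with Galois group $H\subseteq S_3$, and $\delta\in\kappa^\times$. Is the naive count right in $K_0(\mathrm{Var}/\kappa)$? Only the part $P\neq0$ is in question.

**$\delta$ a square in $\kappa$ ($H=1$ or $A_3$).** Then $y^2-\delta z^2=\eta_+\eta_-$ splits, and $\eta_+\eta_-=P(x)\ne0$ is solved by choosing $\eta_+\in\mathbb G_m$ freely. The torsor is trivial and the naive class is correct.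

**$H$ of order $2$.** Here $P=(x-e)\,N(x-\theta)$ with $\theta$ generating the quadratic extension $Q/\kappa$; so $C=1+Q$, and $Q^2=2Q$. Substituting $\eta=(x-\theta)\eta'$ turns $N(\eta)=P\neq0$ into $N(\eta')=x-e$ with $x\neq e$ and $N(x-\theta)\neq0$. Now $\eta'$ determines $x$. The pairs with $N(\eta')\neq0$ have class $\mathbb L^2-1-Q(\mathbb L-1)$. We remove those with $x$ a root of $N(x-\theta)$: over $Q$ this is $\eta'_+\eta'_-=\theta-e\ne0$, of class $Q(\mathbb L-1)$. What remains is $\mathbb L^2-1-2Q(\mathbb L-1)$. The naive class is $(\mathbb L-1-Q)(\mathbb L+1-Q)=(\mathbb L-Q)^2-1=\mathbb L^2-2Q\mathbb L+2Q-1$, which is the same.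

So fiberwise the count can be wrong only for $H=S_3$. The reason it cannot be justified in general is concrete. If $\delta$ is not a square in $\kappa$, the generic conic has a point only if $P$ is a norm from $\kappa(\sqrt\delta)(x)$. But the cubic $P$ has an irreducible factor $p$ of odd degree; as $\sqrt\delta\notin\kappa[x]/(p)$, the prime $p$ is inert, norms have even valuation at $p$, while $v_p(P)=1$. So the torsor is not trivial, and one cannot write its class as a product. This is the exact point where the direct computation stops.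

Now suppose we want to show that an element $a\in\bigcap_n(\mathbb L^n)$ is nonzero. The usual tool is the Hodge–Deligne polynomial $\mathcal E:K_0(\mathrm{Var}/\mathbb C)\to\mathbb Z[u,v]$, a ring map with $\mathcal E(X)=\sum(-1)^{p+q}h^{p,q}(X)u^pv^q$ for $X$ smooth projective and $\mathcal E(\mathbb L)=uv$. It fails at once: $\mathcal E(a)$ is divisible by all $(uv)^n$, so
$$\mathcal E(a)=0\qquad\text{for all }a\in\textstyle\bigcap_n(\mathbb L^n).\tag{2}$$
In particular no nonzero polynomial in $\mathbb L$ lies in $\bigcap(\mathbb L^n)$. More generally any ring map to a noetherian domain that sends $\mathbb L$ to a nonunit kills $a$, by Krull's intersection theorem. So we need a target on which $\mathbb L$ acts invertibly, and which sees more than Hodge numbers. In Section 8, $\mathbb L$ will act as $-1$.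

## 3. Burnside rings and the classes of tori $R_M^\times$

**Definition (Burnside ring, marks).** For a finite group $G$, $\mathrm{Burn}(G)$ is the Grothendieck ring of finite $G$-sets under disjoint union and product. For $H\le G$ the mark $m_H(M)=|M^H|$ extends to a ring map $\mathrm{Burn}(G)\to\mathbb Z$. By Burnside's theorem $(m_H)_H:\mathrm{Burn}(G)\to\prod_H\mathbb Z$ is injective.

We extend marks coefficientwise to $\mathrm{Burn}(G)[\lambda]$; they remain jointly injective. Example: for $G=S_3$ and $H=1,C_2,A_3,S_3$ the marks of $\{\pm\}$ (sign action), $\{1,2,3\}$ and $S_3$ (translation) are $(2,0,2,0)$, $(3,1,0,0)$, $(6,0,0,0)$.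

**Definition.** Let $\tilde B\to B$ be a $G$-torsor (finite étale) and $M$ a finite $G$-set. Put $B_M=\tilde B\times^GM$, $R_M=\tilde B\times^G\mathbb A^M$, $R_M^\times=\tilde B\times^G\mathbb G_m^M$.

The fiber of $B_M$ at a geometric point of $B$ is a copy of $M$, and $R_M$ (respectively $R_M^\times$) is the bundle of functions (respectively invertible functions) on $B_M$, i.e. the Weil restriction of $\mathbb A^1$ (respectively $\mathbb G_m$) from $B_M$. It is a vector bundle of rank $|M|$, respectively a torus. The assignment $M\mapsto[B_M]$ is a ring map $\beta:\mathrm{Burn}(G)\to K_0(\mathrm{Var}/B)$, since it respects disjoint unions and products. Extend it to $\mathrm{Burn}(G)[\lambda]$ by $\lambda\mapsto\mathbb L$.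

Example: $M=\{\pm\}$ with $B_M=Q$. The noninvertible functions $y+sz$ are $0$ and the nonzero solutions of $y^2=\delta z^2$, so $[R_Q^\times]=\mathbb L^2-1-Q(\mathbb L-1)$. The polynomial $p=\lambda^2-1-Q(\lambda-1)$ has mark $(\lambda-1)^2$ when $H$ fixes both points and $\lambda^2-1$ when $H$ exchanges them. The lemma says that this is the pattern.

**Lemma 1.** There is $p_M\in\mathrm{Burn}(G)[\lambda]$, monic of degree $|M|$, with $[R_M^\times]=\beta(p_M)$ and
$$m_H(p_M)=\prod_{o\in M/H}(\lambda^{|o|}-1)\qquad\text{for all }H\le G.$$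

*Proof.* **Step 1: define $p_M$ by stratifying $R_M$.** Induct on $|M|$, for all $(G,\tilde B\to B)$ simultaneously, with $p_\emptyset=1$. By (LT), $[R_M]=\mathbb L^{|M|}$. Stratify $R_M$ by the support $Y\subseteq M$ of a point. The supports in the $G$-orbit of $Y$ give the stratum $\tilde B\times^{G_Y}\mathbb G_m^Y$, where $G_Y$ is the setwise stabilizer. This is the torus $R_Y^\times$ over $\tilde B/G_Y$ for the $G_Y$-torsor $\tilde B\to\tilde B/G_Y$. Pushforward from $\tilde B/G_Y$ to $B$ is $\mathbb L$-linear and sends $[\tilde B\times^{G_Y}N]$ to $[\tilde B\times^G(G\times^{G_Y}N)]=\beta(\mathrm{Ind}_{G_Y}^GN)$. So, by induction,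
$$p_M:=\lambda^{|M|}-\sum_{Y\subsetneq M\ \mathrm{mod}\ G}\mathrm{Ind}_{G_Y}^G\,p_Y$$
satisfies $\beta(p_M)=[R_M^\times]$. It is monic of degree $|M|$, because $p_Y$ has degree $|Y|<|M|$.

**Step 2: compute its marks.** A fixed point of $H$ on $G\times^{G_Y}N$ lies over a coset $gG_Y$ fixed by $H$, i.e. with $H\subseteq gG_Yg^{-1}$, and over it the fixed points correspond to $N^{g^{-1}Hg}$. The condition says that $gY$ is $H$-stable, and the cosets $gG_Y$ correspond to the sets $gY$ in the orbit of $Y$. By induction $m_{g^{-1}Hg}(p_Y)=\prod_{o\in gY/H}(\lambda^{|o|}-1)$. Hence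
$$m_H(p_M)=\lambda^{|M|}-\sum_{Y'\subsetneq M,\ H\text{-stable}}\ \prod_{o\in Y'/H}(\lambda^{|o|}-1).$$
The $H$-stable subsets are the unions of $H$-orbits, so the sum over all $H$-stable $Y'\subseteq M$, including $M$, is $\prod_{o\in M/H}(1+\lambda^{|o|}-1)=\lambda^{|M|}$. Subtracting leaves the term $Y'=M$, as claimed. $\square$

**The torsor of roots.** From now on $G=S_3$ and $\tilde B$ is the scheme of orderings $(\theta_1,\theta_2,\theta_3)$ of the roots of $P$, with $(g\theta)_{gi}=\theta_i$. It is an $S_3$-torsor because $\mathrm{disc}_xP=t^2\delta$ is a unit on $B$. The map $(\theta,i)\mapsto\theta_i$ is invariant and identifies $B_{\{1,2,3\}}$ with $C$. The function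
$$s=t^{-1}(\theta_1-\theta_2)(\theta_1-\theta_3)(\theta_2-\theta_3)$$
satisfies $s^2=\delta$ and is multiplied by $\mathrm{sgn}(g)$ under $g$, so $B_{\{\pm\}}=Q$. Finally $\{\pm\}\times\{1,2,3\}$ is transitive of order $6$ with trivial stabilizers, i.e. it is the $S_3$-set $S_3$. So $(s,\theta_1):\tilde B\to Q\times_BC=S$ is an isomorphism.

Let $\varphi_i=\theta_i:S\to C$; the structure map $S\to C$ is $\varphi_1$. A bar denotes the nontrivial automorphism of $Q/B$ and the induced one of $S/C$; on $S$ it fixes $\theta_1$, changes the sign of $s$, and interchanges $\theta_2,\theta_3$. We also write $Q,C,S$ for the classes in $\mathrm{Burn}(S_3)$, and $p_Q,p_C,p_S$ for the polynomials of Lemma 1. Put $V_0=\lambda^2+\lambda(1-Q-C+S)$, so that $\mathfrak a_B=[V^\circ]-\beta(V_0)$.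

## 4. Splitting the norm equation root by root

With $\eta=y+sz\in R_Q$ we have $V^\circ=\{(x,\eta)\in\mathbb A^1\times R_Q:\ N_{Q/B}(\eta)=P(x)\}$. Since $P(x)=N_{C/B}(x-\theta)$ with $\theta$ the tautological root on $C$, it is natural to ask for each factor to be a norm:
$$Z_1=\{(x,\xi)\in\mathbb A^1\times R_S:\ N_{S/C}(\xi)=x-\theta\}.$$
A point of $Z_1$ gives $\eta=N_{S/Q}(\xi)$ with $N_{Q/B}(\eta)=N_{S/B}(\xi)=P(x)$. The gain is that $Z_1$ has another description by linear equations, in which $[V^\circ]$ reappears with a factor $\mathbb L$.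

**Lemma 2.** In $K_0(\mathrm{Var}/B)$ one has $[Z_1]=\mathbb L[V^\circ]+\mathbb L R_1$, where
$$R_1=(\mathbb L-1)(\mathbb L^2-1)-C+(\mathbb L-1)(Q-S).$$

*Proof.* **Step 1: write $Z_1$ in coordinates.** Let $P=x^3+gx+h$ with $g=-t$, $h=-t^2-\alpha t$, and $\xi=\xi_0+\xi_1\theta+\xi_2\theta^2$ with $\xi_i\in R_Q$. Write $N,\mathrm{Tr}$ for $Q/B$. Then
$$\xi\bar\xi=N(\xi_0)+\mathrm{Tr}(\xi_0\bar\xi_1)\theta+\big(\mathrm{Tr}(\xi_0\bar\xi_2)+N(\xi_1)\big)\theta^2+\mathrm{Tr}(\xi_1\bar\xi_2)\theta^3+N(\xi_2)\theta^4 .$$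
Insert $\theta^3=-g\theta-h$ and $\theta^4=-g\theta^2-h\theta$ and compare with $x-\theta$. The constant term gives $x=N(\xi_0)-h\,\mathrm{Tr}(\xi_1\bar\xi_2)$, so $x$ is determined, and the other two coefficients give
$$\mathrm{Tr}(\xi_0\bar\xi_1)=g\,\mathrm{Tr}(\xi_1\bar\xi_2)+hN(\xi_2)-1,\qquad \mathrm{Tr}(\xi_0\bar\xi_2)=gN(\xi_2)-N(\xi_1).\tag{3}$$
So $Z_1$ is the locus (3) in $R_Q^3$. These equations are affine-linear in $\xi_0$. The bundle $R_Q$ is trivialized by $y,z$, and the form $\mathrm{Tr}(u\bar v)=2(y_uy_v-\delta z_uz_v)$ is nondegenerate on it.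

**Step 2: $\xi_1,\xi_2$ linearly independent.** Then $\xi_0$ is unique. The contribution is $[GL_2]=(\mathbb L^2-1)(\mathbb L^2-\mathbb L)$.

**Step 3: $\xi_1=\xi_2=0$.** Impossible: the first equation reads $0=-1$.

**Step 4: $\xi_2=a\ne0$, $\xi_1=ca$ with $c$ a scalar.** The first left side is $c$ times the second, so the system is solvable if and only if $2cgN(a)+hN(a)-1=c\,(gN(a)-c^2N(a))$, i.e. $N(a)P(c)=1$. Via $x=c$, $\eta=P(c)a$ (inverse $a=\eta/P(x)$) this locus of $(a,c)$ is $V^\circ\cap\{P\ne0\}$, since $N(\eta)=P(c)^2N(a)=P(c)$. Over it $\xi_0$ satisfies the second equation alone, whose linear part vanishes nowhere. By (LT) the contribution is $\mathbb L\,[V^\circ\cap\{P\ne0\}]$, which by (1) equals $\mathbb L\,([V^\circ]-C-S(\mathbb L-1))$.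

**Step 5: $\xi_2=0$, $\xi_1=a\neq0$.** The equations are $\mathrm{Tr}(\xi_0\bar a)=-1$ and $N(a)=0$. The locus $\{N(a)=0,\ a\ne0\}=\{y^2=\delta z^2,\ z\ne0\}$ is $Q\times\mathbb G_m$ via $(y/z,z)$, and $\xi_0$ contributes a factor $\mathbb L$. The contribution is $\mathbb L(\mathbb L-1)Q$.

Adding up gives the claim. $\square$

## 5. A rank-four torus without $H^1$

The map $Z_1\to V^\circ$, $\xi\mapsto N_{S/Q}(\xi)$, suggests comparing $[Z_1]$ with $[V^\circ]$ times the class of the torus $\mathcal T_1=\{e\in R_S^\times:\ N_{S/C}(e)=1,\ N_{S/Q}(e)=1\}$, which acts on its fibers. This breaks down again because of $H^1$. Let $\mathrm{Spec}\,\kappa\to B$ be such that $\delta$ is a square in $\kappa$ and $C_\kappa$ is a cubic field. Then $\xi=(\xi_+,\xi_-)\in C_\kappa\times C_\kappa$ with $\xi_+\xi_-=x-\theta$, and the fiber of $Z_1$ over a point $(x,\eta_+,\eta_-)$ with $P(x)\neq0$ is $\{N_{C_\kappa/\kappa}(\xi_+)=\eta_+\}$, which has no $\kappa$-point unless $\eta_+$ is a norm. For $\kappa=k((u))$, with $k$ the function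 field of $Q$ over $\mathbb C$, the algebra $C_\kappa=C_k((u))$ is a cubic field (Section 9 shows that $S$ is connected), norms have valuation divisible by $3$, and $\eta_+=u$ is not a norm.

The repair is to insert a parameter $d\in R_Q^\times$ and to map to $N_{S/Q}(\xi)\,\bar d/d$. The torus that then acts is
$$\mathcal T=\{(e,r)\in R_S^\times\times_BR_Q^\times:\ N_{S/C}(e)=1,\ N_{S/Q}(e)\,\bar r=r\}.$$

**Coordinates.** Pull back to $\tilde B$, with tautological ordering $(\vartheta_1,\vartheta_2,\vartheta_3)$. The six points of $S$ are indexed by $(i,\pm)$: first root $\vartheta_i$ and sign of $s$ relative to the tautological one. So $(i,+)$ is the ordering $(\vartheta_i,\vartheta_{i+1},\vartheta_{i+2})$ and $(i,-)$ is $(\vartheta_i,\vartheta_{i+2},\vartheta_{i+1})$, indices modulo $3$. Then $\mathcal T$ is given by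
$$e_{i+}e_{i-}=1,\qquad r_+=r_-\,e_{1+}e_{2+}e_{3+},$$
with free coordinates $e_{1+},e_{2+},e_{3+},r_-$. It is a $B$-torus of rank $4$.

**Lemma 3.** $\mathcal T\times_BR_C^\times\cong R_S^\times\times_B\mathbb G_{m,B}$ as $B$-tori. Hence $[\mathcal T]\,\beta(p_C)=\beta(p_S)(\mathbb L-1)$, and $H^1(\kappa,\mathcal T_\kappa)=0$ for every field $\kappa$ and every $\mathrm{Spec}\,\kappa\to B$.

*Proof.* **Step 1: a surjection onto $\mathcal T$ and its kernel.** Let
$$\Psi:R_S^\times\times\mathbb G_m\to\mathcal T,\qquad(u,c)\mapsto\big(u/\bar u,\ c\,N_{S/Q}(u)\big).$$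
It lands in $\mathcal T$: $N_{S/C}(u/\bar u)=1$, and $N_{S/Q}(u/\bar u)\cdot c\,N_{S/Q}(\bar u)=c\,N_{S/Q}(u)$. It is surjective on geometric points: given $(e,r)$ take $u_{i+}=e_{i+}$, $u_{i-}=1$, $c=r_-$; then $u/\bar u$ has components $e_{i+}$ and $e_{i+}^{-1}=e_{i-}$, and $cN_{S/Q}(u)$ has components $r_-\prod e_{i+}=r_+$ and $r_-$. If $(u,c)$ is in the kernel, then $u=\bar u$, so $u=\varphi_1^*u'$ with $u'\in R_C^\times$, and $c\,N_{C/B}(u')=1$. So the kernel is $\{(\varphi_1^*u,\,N_{C/B}(u)^{-1}):u\in R_C^\times\}$.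

**Step 2: a retraction onto the kernel.** Let $\rho(v,c)=(c\,N_{\varphi_2}(v))^{-1}\in R_C^\times$, where $N_{\varphi_2}$ is the norm along $\varphi_2:S\to C$. If $\theta_2$ is fixed, $\theta_1$ runs over the other two roots; hence $N_{\varphi_2}(\varphi_1^*u)=N_{C/B}(u)\,u^{-1}$ and $\rho(\varphi_1^*u,N_{C/B}(u)^{-1})=u$.

**Step 3: conclude.** The homomorphism $(\Psi,\rho):R_S^\times\times\mathbb G_m\to\mathcal T\times R_C^\times$ is bijective on geometric points of all fibers. Injectivity: an element of $\ker\Psi$ on which $\rho$ is $1$ is trivial by Step 2. Surjectivity: lift the $\mathcal T$-component and correct $\rho$ by an element of $\ker\Psi$. Over $\tilde B$ it is a homomorphism $\mathbb G_m^7\to\mathbb G_m^7$ given by an integral matrix; for instance $\rho$ has components $(c\,v_{j-1,+}v_{j+1,-})^{-1}$. Surjectivity gives $\det\neq0$, and in characteristic $0$ the kernel has $|\det|$ geometric points, so $\det=\pm1$. So $(\Psi,\rho)$ is an isomorphism over $\tilde B$, hence over $B$ by descent.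

**Step 4: the two consequences.** Taking classes and using Lemma 1 gives $[\mathcal T]\beta(p_C)=\beta(p_S)(\mathbb L-1)$. Further, $H^1(\kappa,\mathcal T_\kappa)$ is a direct factor of $H^1(\kappa,R_{S_\kappa/\kappa}\mathbb G_m)\oplus H^1(\kappa,\mathbb G_m)$. By Shapiro's lemma the first group is a sum of groups $H^1(\kappa',\mathbb G_m)$ over the residue fields $\kappa'$ of $S_\kappa$. All these vanish by Hilbert 90. $\square$

## 6. The torsor $Z\to V^\circ$

**Lemma 4.** With $Z=Z_1\times_BR_Q^\times$ we have $[Z]=[\mathcal T]\,[V^\circ]$ in $K_0(\mathrm{Var}/B)$.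

*Proof.* **Step 1: the map and the action.** Define $\pi:Z\to V^\circ$ by $(x,\xi,d)\mapsto(x,\eta)$, $\eta=N_{S/Q}(\xi)\,\bar d/d$. This is well defined, as $N_{Q/B}(\bar d/d)=1$ and so $N_{Q/B}(\eta)=N_{S/B}(\xi)=N_{C/B}(x-\theta)=P(x)$. The torus $\mathcal T$ acts by $(e,r)(x,\xi,d)=(x,e\xi,rd)$: the equation of $Z_1$ is preserved as $N_{S/C}(e)=1$, and $\eta$ is multiplied by $N_{S/Q}(e)\bar r/r=1$.

**Step 2: $\mathcal T$ is simply transitive on every geometric fiber.** In coordinates the fiber over $(x,\eta_\pm)$, $\eta_+\eta_-=P(x)$, is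
$$\xi_{i+}\xi_{i-}=x-\vartheta_i,\qquad \textstyle\prod_i\xi_{i+}\cdot\dfrac{d_-}{d_+}=\eta_+,\qquad\prod_i\xi_{i-}\cdot\dfrac{d_+}{d_-}=\eta_- .$$
Suppose $\eta_+\ne0$. Then all $\xi_{i+}\ne0$; the coordinates $\xi_{1+},\xi_{2+},\xi_{3+},d_-\in\mathbb G_m$ are free and determine $\xi_{i-}=(x-\vartheta_i)/\xi_{i+}$ and $d_+=d_-\prod\xi_{i+}/\eta_+$. The last equation is then automatic, its left side being $\prod_i(x-\vartheta_i)/\eta_+=P(x)/\eta_+=\eta_-$. Since $\mathcal T$ has free coordinates $(e_{i+},r_-)$, it acts simply transitively. The case $\eta_-\ne0$ is symmetric.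

Suppose $\eta_+=\eta_-=0$. Then $P(x)=0$, and exactly one $x-\vartheta_i$ vanishes, say for $i=1$. As $\xi_{2\pm},\xi_{3\pm}\neq0$, the last two equations force $\xi_{1+}=\xi_{1-}=0$, and $\xi_{2+},\xi_{3+},d_+,d_-\in\mathbb G_m$ are free. The torus $\mathcal T$ also has free coordinates $(e_{2+},e_{3+},r_+,r_-)$, with $e_{1+}=r_+/(r_-e_{2+}e_{3+})$. So it acts simply transitively here too.

**Step 3: every scheme-theoretic fiber is a trivial torsor after reduction.** Let $v\in V^\circ$ have residue field $\kappa$. As $\mathcal T_\kappa$ is smooth, $\mathcal T_\kappa\times (Z_v)_{\mathrm{red}}$ is reduced, so $\mathcal T_\kappa$ acts on $F=(Z_v)_{\mathrm{red}}$. Since $\mathrm{char}\,\kappa=0$, $F_{\bar\kappa}$ is reduced; being reduced it is generically smooth, and being homogeneous it is smooth. An orbit map $\mathcal T_{\bar\kappa}\to F_{\bar\kappa}$ is bijective on geometric points between smooth irreducible varieties in characteristic $0$. So it is birational, and it is quasi-finite onto a normal variety; by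 Zariski's main theorem it is an open immersion, and, being surjective, an isomorphism. So $F$ is a $\mathcal T_\kappa$-torsor. By Lemma 3 it is trivial: $F\cong\mathcal T_\kappa$ over $\kappa$.

**Step 4: spread out.** Let $V_1\subset V^\circ$ be reduced, irreducible, locally closed, with generic point $v$. Reduction commutes with localization, so the generic fiber of $(Z\times_{V^\circ}V_1)_{\mathrm{red}}\to V_1$ is $(Z_v)_{\mathrm{red}}\cong\mathcal T_{\kappa(v)}$. After shrinking $V_1$ to a nonempty open subset, this spreads out to an isomorphism $(Z\times_{V^\circ}V_1)_{\mathrm{red}}\cong\mathcal T\times_BV_1$ over $V_1$. By noetherian induction $V^\circ$ is a finite disjoint union of such $V_1$, and $[Z]=[\mathcal T\times_BV^\circ]=[\mathcal T][V^\circ]$. $\square$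

## 7. An annihilating polynomial that is a unit modulo $\mathbb L$

We now know $[Z]$ in two ways. This gives a linear equation for $[V^\circ]$ with coefficients in $\mathrm{Burn}(S_3)[\lambda]$. We check that the naive class $V_0$ solves the same equation.

**Proposition 5.** Put $\Pi=(\lambda-1)p_S-\lambda\,p_Qp_C\in\mathrm{Burn}(S_3)[\lambda]$. Then $\beta(\Pi)\,\mathfrak a_B=0$.

*Proof.* **Step 1: the equation for $[V^\circ]$.** Omit $\beta$ from the notation. By Lemma 3, Lemma 4, and Lemma 2 with $[Z]=p_Q[Z_1]$,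
$$(\mathbb L-1)\,p_S\,[V^\circ]=p_C\,[\mathcal T]\,[V^\circ]=p_C\,[Z]=p_Cp_Q\big(\mathbb L[V^\circ]+\mathbb L R_1\big),$$
i.e. $\Pi\,[V^\circ]=\mathbb L\,p_Qp_C\,R_1$.

**Step 2: the equation for $V_0$.** With $R_1=(\lambda-1)(\lambda^2-1)-C+(\lambda-1)(Q-S)$ in $\mathrm{Burn}(S_3)[\lambda]$, it remains to show $\Pi V_0=\lambda\,p_Qp_CR_1$. By injectivity of marks this is checked for each $H$. The polynomials $p_Q,p_C,p_S$ come from Lemma 1; $H$ has orbits on $\{\pm\}$, $\{1,2,3\}$, $S_3$ of sizes $1,1$; $1,1,1$; $1^6$ for $H=1$, of sizes $2$; $1,2$; $2,2,2$ for $C_2$, of sizes $1,1$; $3$; $3,3$ for $A_3$, and of sizes $2$; $3$; $6$ for $S_3$.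

| $H$ | $Q,C,S$ | $p_Q$ | $p_C$ | $p_S$ | $V_0$ | $R_1$ | $\Pi$ |
|---|---|---|---|---|---|---|---|
| $1$ | $2,3,6$ | $(\lambda-1)^2$ | $(\lambda-1)^3$ | $(\lambda-1)^6$ | $\lambda(\lambda+2)$ | $(\lambda+2)(\lambda^2-3\lambda+1)$ | $(\lambda-1)^5(\lambda^2-3\lambda+1)$ |
| $C_2$ | $0,1,0$ | $\lambda^2-1$ | $(\lambda-1)(\lambda^2-1)$ | $(\lambda^2-1)^3$ | $\lambda^2$ | $\lambda(\lambda^2-\lambda-1)$ | $(\lambda-1)(\lambda^2-1)^2(\lambda^2-\lambda-1)$ |
| $A_3$ | $2,0,0$ | $(\lambda-1)^2$ | $\lambda^3-1$ | $(\lambda^3-1)^2$ | $\lambda(\lambda-1)$ | $(\lambda-1)(\lambda^2+1)$ | $(\lambda-1)^2(\lambda^3-1)(\lambda^2+1)$ |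
| $S_3$ | $0,0,0$ | $\lambda^2-1$ | $\lambda^3-1$ | $\lambda^6-1$ | $\lambda(\lambda+1)$ | $(\lambda-1)(\lambda^2-1)$ | $(\lambda^3-1)(\lambda^2-1)(\lambda-1)^2$ |

The entries for $R_1$: for $H=1$ it is $\lambda^3-\lambda^2-\lambda+1-3-4(\lambda-1)=\lambda^3-\lambda^2-5\lambda+2$; for $C_2$, $\lambda^3-\lambda^2-\lambda+1-1$; for $A_3$, $(\lambda-1)(\lambda^2-1+2)$. The entries for $\Pi$, with common factors taken out:

- $H=1$: $(\lambda-1)^5\big[(\lambda-1)^2-\lambda\big]$;
- $H=C_2$: $(\lambda-1)(\lambda^2-1)^2\big[\lambda^2-1-\lambda\big]$;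
- $H=A_3$: $(\lambda-1)(\lambda^3-1)\big[\lambda^3-1-\lambda(\lambda-1)\big]$, with bracket $\lambda^3-\lambda^2+\lambda-1=(\lambda-1)(\lambda^2+1)$;
- $H=S_3$: $(\lambda^3-1)(\lambda-1)\big[\lambda^3+1-\lambda(\lambda+1)\big]$, with bracket $\lambda^3-\lambda^2-\lambda+1=(\lambda-1)(\lambda^2-1)$.

In each row $\Pi V_0=\lambda\,p_Qp_CR_1$: both sides are, in order, $\lambda(\lambda+2)(\lambda-1)^5(\lambda^2-3\lambda+1)$; $\lambda^2(\lambda-1)(\lambda^2-1)^2(\lambda^2-\lambda-1)$; $\lambda(\lambda-1)^3(\lambda^3-1)(\lambda^2+1)$; $\lambda(\lambda-1)(\lambda^2-1)^2(\lambda^3-1)$. Subtracting the two equations gives $\beta(\Pi)([V^\circ]-\beta(V_0))=0$. $\square$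

One cannot cancel $\Pi$ and conclude $\mathfrak a_B=0$; but modulo $\lambda$ it is invertible, and that is what makes $\mathfrak a$ infinitely divisible.

**Corollary 6.** $\mathfrak a\in\bigcap_n(\mathbb L^n)$.

*Proof.* By the table $p_S(0)\in\mathrm{Burn}(S_3)$ has marks $1,-1,1,-1$, so $p_S(0)^2=1$. Also $\Pi(0)=-p_S(0)$. Hence $-p_S(0)\,\Pi$ has constant term $1$, i.e. it equals $1-\lambda f$ with $f\in\mathrm{Burn}(S_3)[\lambda]$. Proposition 5 gives $\mathfrak a_B=\mathbb L\,\beta(f)\,\mathfrak a_B$, hence $\mathfrak a_B=\mathbb L^n\beta(f)^n\mathfrak a_B$ for all $n$. Push forward to $K_0(\mathrm{Var}/K)$: the image of $\mathfrak a_B$ is $\mathfrak a$, and pushforward commutes with $\mathbb L^n$. $\square$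

## 8. Intersection forms on algebraic classes: a measure with values in $W(\mathbb Q)$

From here to the end of Section 12 we work over $\mathbb C$; cohomology is singular cohomology.

**Definition (Witt group).** $W(\mathbb Q)$ is the group of isometry classes of nondegenerate symmetric bilinear forms over $\mathbb Q$ under orthogonal sum, modulo forms having a totally isotropic subspace of half the dimension. $\langle a_1,\dots,a_r\rangle$ denotes the class of a diagonal form. If $J$ is totally isotropic in a nondegenerate $A$, then $A$ and $J^\perp/J$ have the same class. An anisotropic form of positive dimension has nonzero class.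

Examples: $\langle a\rangle+\langle-a\rangle=0$; $\langle ab^2\rangle=\langle a\rangle$; $\langle1,1\rangle=\langle2,2\rangle$, by the basis $(1,1),(1,-1)$.

For a $\mathbb Q$-vector space $A$ with a symmetric form such that $A/\mathrm{rad}\,A$ is finite-dimensional, let $w(A)$ be the Witt class of $A/\mathrm{rad}\,A$. It is additive on orthogonal sums. If $A'\to A$ is surjective and compatible with forms, then $\mathrm{rad}\,A'$ is the preimage of $\mathrm{rad}\,A$, so $w(A')=w(A)$.

**Definition (the measure on smooth projective varieties).** For $X$ smooth projective connected of dimension $2k$ let $\mu(X)=w(CH^k(X)_{\mathbb Q})$ for the intersection form. If $\dim X$ is odd, $\mu(X)=0$. Extend additively over connected components.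

So $\mu(X)$ is the class of $N^k(X)=CH^k(X)_{\mathbb Q}$ modulo numerical equivalence. This is finite-dimensional, being a quotient of the image $A^k(X)$ of $CH^k(X)_{\mathbb Q}$ in $H^{2k}(X,\mathbb Q)$; and $\mu(X)=w(A^k(X))$. Examples: $\mu(pt)=\langle1\rangle$, $\mu(\mathbb P^1)=0$, $\mu(\mathbb P^2)=\langle1\rangle$. The blow-up of $\mathbb P^2$ at a point has the form $\langle1,-1\rangle$, so $\mu=0=\mu(\mathbb P^2)-\mu(pt)$.

Why algebraic classes, and not all of $H^{2k}(X,\mathbb Q)$? By Poincaré duality the form on $H^{2k}(X,\mathbb Z)$ modulo torsion is unimodular. Classically $W(\mathbb Z)\cong\mathbb Z$ via the signature, so the full form only remembers its signature. By the Hodge index theorem the signature is $\sum(-1)^ph^{p,q}=\mathcal E(X)(1,-1)$, an expression which vanishes in odd dimension. So by (2) the signatures cancel on $\bigcap(\mathbb L^n)$. The information must come from the subspace of algebraic classes.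

The next lemma computes the form in both geometric situations that we need, projective bundles and blow-ups.

**Lemma 7.** Let $Y$ be smooth projective connected, $n\ge0$, $\varepsilon=\pm1$, and $A=\bigoplus_{i\in I}A_i$ with $I$ a finite set of integers stable under $i\mapsto n-i$ and $A_i=CH^{a-i}(Y)_{\mathbb Q}$, where $2a-n=\dim Y$. Suppose a symmetric form on $A$ satisfies, for $b\in A_i$, $b'\in A_l$: $\langle b,b'\rangle=0$ if $i+l<n$; $\langle b,b'\rangle=\varepsilon\int_Ybb'$ if $i+l=n$; $\langle b,b'\rangle=\varepsilon\int_Ybb'\gamma_{i+l}$ with some $\gamma_{i+l}\in CH(Y)_{\mathbb Q}$ if $i+l>n$. Then $w(A)=\varepsilon\mu(Y)$ if $n$ is even and $n/2\in I$, and $w(A)=0$ if $n$ is odd.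

*Proof.* Numerically trivial elements of $A_i$ lie in $\mathrm{rad}\,A$ by the formulas. So the form descends to $A'=\bigoplus A'_i$ with $A'_i=N^{a-i}(Y)$, which is finite-dimensional. Since $(a-i)+(a-(n-i))=\dim Y$, the pairing $A'_i\times A'_{n-i}\to\mathbb Q$ is perfect; and $A'_i\perp A'_l$ for $i+l<n$. The Gram matrix is block anti-triangular with invertible anti-diagonal blocks, so the form on $A'$ is nondegenerate.

Let $J=\bigoplus_{i<n/2}A'_i$. It is totally isotropic, and $J^\perp\supseteq\bigoplus_{i\le n/2}A'_i$. Equality holds because $\dim J^\perp=\sum_{i\ge n/2}\dim A'_i=\sum_{i\le n/2}\dim A'_i$ by duality. So the Witt class is that of $J^\perp/J$. This is $0$ for $n$ odd; for $n$ even with $n/2\in I$ it is $A'_{n/2}=N^{a-n/2}(Y)$ with form $\varepsilon\int_Y$, where $\dim Y=2(a-n/2)$. $\square$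

**Proposition 8.** $\mu$ extends to a group homomorphism $\mu:K_0(\mathrm{Var}/\mathbb C)\to W(\mathbb Q)$, and $\mu(\mathbb L x)=-\mu(x)$ for all $x$.

*Proof.* **Step 1: what must be checked.** By Bittner (*The universal Euler characteristic for varieties of characteristic zero*, Compositio Math. 140 (2004), Thm 3.1 with its projective variant), $K_0(\mathrm{Var}/\mathbb C)$ is the abelian group generated by isomorphism classes of smooth projective varieties with relations $[\emptyset]=0$ and $[\mathrm{Bl}_YX]-[E]=[X]-[Y]$ for $Y\subset X$ smooth closed with exceptional divisor $E$. As $\mu$ is additive on components, and blowing up $Y$ amounts to blowing up its components one after another, we may take $X,Y$ connected. Let $c$ be the codimension. For $c=0$ the relation is $0=0$; for $c=1$, $\mathrm{Bl}_YX=X$ and $E=Y$. Let $c\ge2$, $d=\dim X$, $\tilde X=\mathrm{Bl}_YX$, with maps $\pi:\tilde X\to X$, $g:E=\mathbb P(N)\to Y$, $j:E\to\tilde X$, $\iota:Y\to X$, and $\zeta=c_1(\mathcal O_E(1))$. Then $j^*[E]=-\zeta$,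 $g_*\zeta^m=0$ for $m<c-1$, and $g_*\zeta^{c-1}=1$.

**Step 2: projective bundles.** Let $g:E\to Y$ be the projectivization of any bundle of rank $c\ge1$ with $\dim E=2k$. Then $CH^k(E)_{\mathbb Q}=\bigoplus_{i=0}^{c-1}\zeta^ig^*CH^{k-i}(Y)_{\mathbb Q}$, and
$$\int_E\zeta^ig^*b\cdot\zeta^lg^*b'=\int_Ybb'\,g_*\zeta^{i+l}.$$
Lemma 7 with $a=k$, $n=c-1$, $I=\{0,\dots,c-1\}$, $\varepsilon=1$ gives $\mu(E)=\mu(Y)$ for $c$ odd and $\mu(E)=0$ for $c$ even. This remains true if $\dim E$ is odd: then $\mu(E)=0$, and for $c$ odd $\dim Y$ is odd too. In particular $\mu(\mathbb P^1\times X)=0$ for $X$ smooth projective.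

**Step 3: blow-ups with $d=2k$.** By Fulton, *Intersection Theory*, Prop. 6.7, $CH^k(\tilde X)_{\mathbb Q}$ is spanned by $\pi^*CH^k(X)_{\mathbb Q}$ and the $j_*(\zeta^{i-1}g^*CH^{k-i}(Y)_{\mathbb Q})$ for $1\le i\le c$. The summand $i=c$ is superfluous: the key formula
$$\pi^*\iota_*b=j_*\big(c_{c-1}(g^*N/\mathcal O_E(-1))\,g^*b\big),\qquad c_{c-1}(g^*N/\mathcal O_E(-1))=\sum_{m=0}^{c-1}g^*c_m(N)\,\zeta^{c-1-m},$$
expresses $j_*(\zeta^{c-1}g^*b)$ through $\pi^*\iota_*b$ and the summands $i=c-m$ with $1\le m\le c-1$. So the span over $1\le i\le c-1$ suffices. Now the form: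

- $\pi^*$ preserves it, since $\pi$ has degree $1$.
- The two parts are orthogonal: $\int\pi^*a\cdot j_*(\zeta^{i-1}g^*b)=\int_E\zeta^{i-1}g^*(a|_Yb)=0$, because $a|_Yb\in CH^{d-i}(Y)_{\mathbb Q}=0$, as $d-i>d-c=\dim Y$.
- $\int j_*(\zeta^{i-1}g^*b)\,j_*(\zeta^{l-1}g^*b')=\int_E(-\zeta)\,\zeta^{i+l-2}g^*(bb')=-\int_Ybb'\,g_*\zeta^{i+l-1}$.

The external direct sum $CH^k(X)_{\mathbb Q}\perp\bigoplus_{i=1}^{c-1}CH^{k-i}(Y)_{\mathbb Q}$ surjects onto $CH^k(\tilde X)_{\mathbb Q}$ compatibly with forms. Lemma 7 with $a=k$, $n=c$, $I=\{1,\dots,c-1\}$, $\varepsilon=-1$ gives $\mu(\tilde X)=\mu(X)$ for $c$ odd and $\mu(\tilde X)=\mu(X)-\mu(Y)$ for $c$ even.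

**Step 4: the relation $\mu(\tilde X)-\mu(E)=\mu(X)-\mu(Y)$.** If $d$ is even and $c$ odd, then $\mu(\tilde X)=\mu(X)$ and $\mu(E)=\mu(Y)$. If $d$ and $c$ are even, then $\mu(E)=0$ and $\mu(\tilde X)=\mu(X)-\mu(Y)$. If $d$ is odd, $\mu(\tilde X)=\mu(X)=0$; for $c$ odd $\mu(E)=\mu(Y)$, and for $c$ even $\dim Y$ is odd and $\mu(E)=0=\mu(Y)$. So $\mu$ is defined on $K_0(\mathrm{Var}/\mathbb C)$.

**Step 5: multiplication by $\mathbb L$.** For $X$ smooth projective $\mathbb L[X]=[\mathbb P^1\times X]-[X]$, so $\mu(\mathbb L[X])=-\mu(X)$ by Step 2. Such $[X]$ generate. $\square$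

**Definition.** For an elliptic curve $E_0$ put $\nu_{E_0}(x)=\mu([E_0]\,x)$.

Then $\nu_{E_0}(\mathbb L x)=-\nu_{E_0}(x)$. For $f\in\mathbb Z[\lambda]$ we get $\nu_{E_0}(f(\mathbb L))=f(-1)\,\mu(E_0)=0$, since $\dim E_0=1$.

## 9. The curves $\bar C$, $\bar Q$, $\bar S$

The equation $P=0$ is $t^2+xt+\alpha t=x^3$, a Weierstrass equation with $a_1=1$, $a_3=\alpha$, $a_2=a_4=a_6=0$. So $b_2=1$, $b_4=\alpha$, $b_6=\alpha^2$, $b_8=0$, and
$$\Delta=-8\alpha^3-27\alpha^4+9\alpha^3=\alpha^3(1-27\alpha)\neq0,\qquad c_4=1-24\alpha,\qquad j=\frac{(1-24\alpha)^3}{\alpha^3(1-27\alpha)}.$$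
So $C$ is an open part of an elliptic curve $\bar C=E_\alpha$. We assume from now on that $E_\alpha$ has no complex multiplication. This holds for $\alpha=1$: there $j=12167/26\notin\mathbb Z$, while the $j$-invariant of a CM curve is an algebraic integer.

**Ramification of $t:\bar C\to\mathbb P^1$.** The degree is $3$. The map is totally ramified over $t=0$, where the equation is $x^3=0$, and over $t=\infty$, as $t$ has a triple pole at the origin. The quadratic $\delta=-27t^2+(4-54\alpha)t-27\alpha^2$ has discriminant $(4-54\alpha)^2-4\cdot27^2\alpha^2=16(1-27\alpha)\ne0$, and $\delta(0)\ne0$. So it has two distinct nonzero roots $t_1,t_2$. Over $t_i$ the polynomial $P$ has a multiple root; a triple root would be $0$, as $P$ has no $x^2$-term, and would force $g=-t=0$. So $P(t_i,x)=(x-e)^2(x-f)$ with $e\neq f$, and, $\bar C$ being smooth, the fiber has ramification type $(2,1)$. There is no other ramification.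

**Connectedness and genera.** The monodromy group of $C\to B$ contains a $3$-cycle (around $0$) and a transposition (around $t_1$), so it is $S_3$, and $S=\tilde B$ is connected. Let $\bar S,\bar Q$ be the smooth completions. In $\bar S\to\mathbb P^1$, of degree $6$ and Galois, there are two points with $e=3$ over each of $0,\infty$ and three points with $e=2$ over each of $t_1,t_2$. Hence $2g(\bar S)-2=-12+2\cdot4+2\cdot3=2$ and $g(\bar S)=2$. The double cover $\bar Q\to\mathbb P^1$ has two branch points, so $\bar Q\cong\mathbb P^1$.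

## 10. A smooth projective model of the threefold

To evaluate $\nu$ on $[V^\circ]$ we need a smooth projective model whose class differs from $[V^\circ]$ by controlled terms.

**Proposition 9.** Let $U=B\times\mathbb A^1_x$ and let $V'=\{y^2=\delta z^2+Pw^2\}\subset U\times\mathbb P^2$. There is a smooth projective connected threefold $X$ containing $V'$ as an open subvariety such that
$$[X]=[V^\circ]+\mathbb L[Q]+f_0(\mathbb L)\qquad\text{with } f_0\in\mathbb Z[\lambda].\tag{4}$$

*Proof.* **Step 1: from $V^\circ$ to $V'$.** $V'$ contains $V^\circ=\{w\ne0\}$, and $V'\setminus V^\circ=\{w=0,\ y^2=\delta z^2\}\cong Q\times\mathbb A^1_x$. So $[V']=[V^\circ]+\mathbb L[Q]$.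

**Step 2: a projective conic bundle over $\mathbb P^2$.** Let $\mathbb P^2$ have coordinates $(X:T:W)$, $x=X/W$, $t=T/W$, and
$$X_0:\ y^2=Dz^2+Gw^2,\qquad D=4TW-27(T+\alpha W)^2,\quad G=W P^h,\quad P^h=X^3-XTW-T^2W-\alpha TW^2,$$
in the $\mathbb P^2$-bundle over $\mathbb P^2$ with fiber coordinates $y,z,w$ of twist degrees $2,1,0$; the three terms all have degree $4$ in the base. Over $U$ this is $V'$. The curve $D=0$ is a pair of lines $L_1,L_2$ ($t=t_1,t_2$) through $A=(1:0:0)$. The curve $G=0$ is $\{W=0\}\cup\bar C$, with $\bar C$ a smooth cubic meeting $\{W=0\}$ only in $O=(0:1:0)$. Further $A\notin\bar C$, $D(O)=-27\neq0$, and $\{D=0\}\cap\{W=0\}=\{A\}$.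

**Step 3: singular points of $X_0$.** At a singular point $y=0$, $Dz=0$, $Gw=0$ and, in local trivializations, $z^2dD+w^2dG=0$.

*Both $z,w\neq0$.* Then $D=G=0$, so the base point is $A$ or lies on some $L_i\cap\bar C$. At $A$: $dD=0$ and $dG\ne0$ (as $P^h(A)=1$), so there is no singularity. At the transversal point of $L_i\cap\bar C$ (the root $f$) the differentials are independent: none. At the tangency point (the root $e$) the contact is exactly $2$: with $v=t-t_i$ the curve $\bar C$ is $v=\phi(x-e)$ with $\phi$ vanishing to order exactly $2$, so $\phi=u^2$ for a local analytic coordinate $u$. Thus $D=av$, $G=b(v-u^2)$ with units $a,b$, and for $w=1$ the equation is $y^2=v(az^2+b)-bu^2$. Its singular points with base point $u=v=0$ are $y=u=v=0$, $az^2+b=0$, i.e. two values $z\ne0$. There $az^2+b$ can replace $z$ as a coordinate, so these are ordinary double points.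

*$w=0$, $z=1$.* Then $D=0$ and $dD=0$, so the base point is $A$. With $X=1$, $\tau=T$, $\omega=W$, absorb a square root of the unit $P^h$ into $w$; the equation is $y^2-D(\tau,\omega)-\omega w^2=0$. Completing squares,
$$-D=27\tau'^2+\epsilon\,\omega^2,\qquad\tau'=\tau+\tfrac{54\alpha-4}{54}\,\omega,\qquad\epsilon=27\alpha^2-\tfrac{(54\alpha-4)^2}{108}=-\tfrac{16(1-27\alpha)}{108}\ne0,$$
and $\epsilon\omega^2-\omega w^2=\epsilon\big(\omega-\tfrac{w^2}{2\epsilon}\big)^2-\tfrac{w^4}{4\epsilon}$. The singularity is $y_1^2+y_2^2+y_3^2=x_1^4$.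

*$z=0$, $w=1$.* Then $G=0$ and $dG=0$, so the base point is $O$. With $T=1$, $P^h=X^3-eW$ where now $e=1+X+\alpha W$, and the equation is $y^2-Dz^2+W(eW-X^3)=0$ with $D$ a unit. Here $eW^2-WX^3=e\big(W-\tfrac{X^3}{2e}\big)^2-\tfrac{X^6}{4e}$. Take $\sqrt e\,(W-\tfrac{X^3}{2e})$, $\sqrt{-D}\,z$ and $X(4e)^{-1/6}$ as coordinates in place of $W,z,X$: the singularity is $y_1^2+y_2^2+y_3^2=x_1^6$.

So $X_0$ has only isolated singularities, formally isomorphic to $y_1^2+y_2^2+y_3^2=x_1^{2m}$ with $m\in\{1,2,3\}$, and none lies over $U$; in particular $V'$ is smooth. As a hypersurface of dimension $3$ in a smooth variety with isolated singularities, $X_0$ is normal. All its fibers over $\mathbb P^2$ are conics, hence connected, so $X_0$ is connected; being normal, it is irreducible.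

**Step 4: resolution.** Blow up such a point; blowing up commutes with completion, so we may compute with the formal equation. The exceptional divisor is the projectivized tangent cone: a smooth quadric surface, of class $(1+\mathbb L)^2$, for $m=1$; for $m\ge2$ the cone $y_1^2+y_2^2+y_3^2=0$ in $\mathbb P^3$, i.e. the vertex and an $\mathbb A^1$-bundle over a conic $\cong\mathbb P^1$, of class $1+\mathbb L(\mathbb L+1)=1+\mathbb L+\mathbb L^2$. In the chart $y_i=x_1y_i'$ we get $\sum y_i'^2=x_1^{2m-2}$. For $m=1$ this is smooth along the exceptional divisor; for $m\geq2$ the only singular point is the vertex, of the same type with $m-1$. In the chart $y_2=y_1y_2'$, $y_3=y_1y_3'$, $x_1=y_1x'$ we get $1+y_2'^2+y_3'^2=y_1^{2m-2}x'^{2m}$. A singular point with $y_1=0$ has $y_2'=y_3'=0$; for $m\ge2$ the equation then reads $1=0$, and for $m=1$ it reads $x'^2=1$, where the $x'$-derivative is nonzero. So this chart is smooth along the exceptional divisor, and by symmetry so are the other two. Repeating, we reach a smooth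 projective connected threefold $X\to X_0$, an isomorphism over $V'$. Each blow-up replaces a point by one of the two divisors above, so $[X]-[X_0]\in\mathbb Z[\mathbb L]$.

**Step 5: $[X_0]-[V']\in\mathbb Z[\mathbb L]$.** The parts of $X_0$ outside $V'$, reduced, are:

- over $\{W=0,T\ne0\}\cong\mathbb A^1$: $y^2=-27z^2$, two lines through a point, class $\mathbb L(1+2\mathbb L)$;
- over $A$: $y^2=0$, a line, class $1+\mathbb L$;
- over $t=0$: $y^2+27\alpha^2z^2=x^3w^2$; for $x\ne0$ a smooth conic bundle with a section (at $w=0$), class $(\mathbb L-1)(\mathbb L+1)$; for $x=0$ two lines, class $2\mathbb L+1$;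
- over $t=t_i$, $i=1,2$: $y^2=(x-e)^2(x-f)w^2$; the part $w=0$ is the section $(0:1:0)$, class $\mathbb L$; the part $w=1$ is $\mathbb A^1_z$ times the affine nodal cubic $y^2=(x-e)^2(x-f)$, which is an affine line with two points identified, class $\mathbb L-1$; in total $\mathbb L+\mathbb L(\mathbb L-1)$.

Together with Steps 1 and 4 this proves (4). $\square$

**Lemma 10.** $h^{p,q}(X)=0$ for $p\ne q$ except $h^{2,1}=h^{1,2}=1$. So $b_1(X)=b_5(X)=0$, $b_3(X)=2$, and $H^2(X,\mathbb Q)$, $H^4(X,\mathbb Q)$ are spanned by algebraic classes.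

*Proof.* By Corollary 6 over $\mathbb C$ and (2), $\mathcal E(\mathfrak a)=0$. So $\mathcal E(V^\circ)=(uv)^2\mathcal E(B)+uv\,(\mathcal E(B)-\mathcal E(Q)-\mathcal E(C)+\mathcal E(S))$. Here $\mathcal E(B),\mathcal E(Q)\in\mathbb Z[uv]$, while modulo $\mathbb Z[uv]$ we have $\mathcal E(C)\equiv-(u+v)$ and $\mathcal E(S)\equiv-2(u+v)$. With (4), the part of $\mathcal E(X)$ outside $\mathbb Z[uv]$ is that of $uv\,(\mathcal E(S)-\mathcal E(C))$, namely $-(u^2v+uv^2)$. This gives the Hodge numbers. As $h^{2,0}=0$, $H^2(X,\mathbb Q)$ is algebraic by the Lefschetz $(1,1)$ theorem, and then so is $H^4(X,\mathbb Q)$ by hard Lefschetz. $\square$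

## 11. Graph classes and the values $\nu(C)$, $\nu(S)$

Put $E_0=E_\alpha=\bar C$ and $\nu=\nu_{E_0}$. Let $Y$ be a smooth projective connected curve and $f:Y\to E_0$ a morphism with graph $\Gamma_f=\{(y,f(y))\}$; a constant map has degree $0$. In $H^2(Y\times E_0,\mathbb Q)$ let $h=[pt\times E_0]$ and $v=[Y\times pt]$; so $h^2=v^2=0$, $hv=1$, and both are orthogonal to $H^1(Y)\otimes H^1(E_0)$.

**Lemma 11.** $[\Gamma_f]=\gamma_f+(\deg f)\,h+v$ with $\gamma_f\in H^1(Y)\otimes H^1(E_0)$. The class $\gamma_f$ depends linearly on $f^*|_{H^1(E_0)}$, hence additively on $f$, and $\gamma_f\cdot\gamma_{f'}=-b(f,f')$ with $b(f,f')=\deg(f+f')-\deg f-\deg f'$. In particular $\gamma_f^2=-2\deg f$.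

*Proof.* The decomposition follows from $\Gamma_f\cdot h=1$ and $\Gamma_f\cdot v=\deg f$. Since $[\Gamma_f]=(f\times1)^*[\Delta_{E_0}]$, we have $\gamma_f=(f^*\otimes1)\gamma_{\mathrm{id}}$, linear in $f^*|_{H^1(E_0)}$. On $H^1$ the addition map of $E_0$ pulls $a$ back to $a\otimes1+1\otimes a$ (restrict to the two axes), so $(f+f')^*=f^*+f'^*$ there. The normal bundle of $\Gamma_f$ is $f^*T_{E_0}$, which is trivial. So $0=\Gamma_f^2=\gamma_f^2+2\deg f$. Polarize: $2\gamma_f\gamma_{f'}=\gamma_{f+f'}^2-\gamma_f^2-\gamma_{f'}^2=-2b(f,f')$. $\square$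

So $b$ is bilinear and $b(f,f)=2\deg f$. The plane $\langle h,v\rangle$ is hyperbolic, so $\mu(Y\times E_0)$ is the Witt class of the space of Hodge classes in $H^1(Y)\otimes H^1(E_0)$; these are algebraic by Lefschetz $(1,1)$. Up to twist this space is $\mathrm{Hom}_{HS}(H^1(E_0),H^1(Y))$. We use one general bound. Since $E_0$ has no CM, $H^1(E_0)$ is a simple rational Hodge structure of rank $2$ with endomorphism algebra $\mathbb Q$. Hence for any rational Hodge structure $H$ the evaluation map $\mathrm{Hom}_{HS}(H^1(E_0),H)\otimes_{\mathbb Q}H^1(E_0)\to H$ is injective, and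
$$\dim\mathrm{Hom}_{HS}(H^1(E_0),H)\le\tfrac12\dim H.\tag{5}$$

**Proposition 12.** $\nu(B)=\nu(Q)=0$, $\nu(C)=\langle-2\rangle$, $\nu(S)=\langle-1,-3\rangle$.

*Proof.* Points have $\nu(pt)=\mu(E_0)=0$, so finitely many points may be added or removed. $B$ and $Q$ are $\mathbb P^1$ minus points, and $\nu([\mathbb P^1])=\nu(\mathbb L+1)=0$. Next, $\nu(C)=\mu(E_0\times E_0)$; the space of Hodge classes is $\mathbb Q\gamma_{\mathrm{id}}$ by (5), and $\gamma_{\mathrm{id}}^2=-2$.

For $S$: $\nu(S)=\mu(\bar S\times E_0)$. The three maps $\varphi_i:\bar S\to E_0$ have degree $2$ and are permuted by $S_3\subset\mathrm{Aut}(\bar S)$. Their sum is $S_3$-invariant, so it factors through $\bar S/S_3=\mathbb P^1_t$, and hence is constant. So $b(\varphi_i,\varphi_i)=4$ and $\sum_jb(\varphi_i,\varphi_j)=0$. As $b$ is invariant under composition with automorphisms of $\bar S$, all $b(\varphi_i,\varphi_j)$ with $i\ne j$ are equal; they are $-2$. The Gram matrix of $\gamma_{\varphi_1},\gamma_{\varphi_2}$ is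
$$-\begin{pmatrix}4&-2\\-2&4\end{pmatrix},$$
which is nondegenerate. By (5) with $b_1(\bar S)=4$ the space has dimension $\le2$, so these classes form a basis. Diagonalizing, $\nu(S)=\langle-4,-3\rangle=\langle-1,-3\rangle$. $\square$

## 12. Lines in the degenerate conics and the value $\nu(V^\circ)$

By (4), $\nu(V^\circ)=\nu(X)-\nu(\mathbb L[Q])-\nu(f_0(\mathbb L))=\nu(X)=\mu(X\times E_0)$. So we need the algebraic classes $A^2\subset H^4(X\times E_0,\mathbb Q)$. By Lemma 10 and Künneth,
$$A^2=\big(H^4(X)\otimes H^0(E_0)\ \oplus\ H^2(X)\otimes H^2(E_0)\big)\ \perp\ A',\qquad A'=A^2\cap\big(H^3(X)\otimes H^1(E_0)\big).$$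
The first part consists of two isotropic subspaces in perfect duality, so its Witt class is $0$. $A'$ consists of Hodge classes and embeds in $\mathrm{Hom}_{HS}(H^1(E_0),H^3(X)(1))$, which has dimension $\le1$ by (5). So one nonzero element $\mathbf z\in A'$ with $\mathbf z^2\neq0$ decides everything. It will come from the lines into which the conics over $C$ degenerate.

**The family of lines.** Over $C$ the conics of $V'$ are $y^2=\delta z^2$, i.e. $y=\pm sz$. For $p\in S$ let $l_p$ be the line $y=s(p)z$ in the fiber over $\varphi_1(p)\in C\subset U$. Put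
$$\Lambda=\{(p,[y:z:w]):\ y=s(p)z\}\subset S\times\mathbb P^2,\qquad q:\Lambda\to S,\quad\ell:\Lambda\to V'.$$
The map $q$ is a $\mathbb P^1$-bundle. As $q$ is proper and $(q,\ell)$ is an immersion, $\Lambda$ is closed in $S\times X$. Resolving the closure of $\Lambda$ in $\bar S\times X$ outside $\Lambda$ gives a smooth projective surface $\bar\Lambda$ with $q:\bar\Lambda\to\bar S$, $\ell:\bar\Lambda\to X$ and $q^{-1}(S)=\Lambda$. Put $\Phi=\ell_*q^*:H^1(\bar S)\to H^3(X)$. By the projection formula
$$\int_X\Phi(a)\Phi(b)=\int_{\bar S}a\cdot\tau(b),\qquad\tau=q_*\ell^*\ell_*q^* .\tag{6}$$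

**Proposition 13.** Let $\sigma$ be the involution of $S/C$ (the bar), extended to $\bar S$. Then $\tau=-1+\sigma^*$ on $H^1(\bar S)$.

*Proof.* **Step 1: $\tau$ as a correspondence.** By base change and the projection formula, $\ell^*\ell_*$ is the action of $(\ell\times\ell)^*[\Delta_X]$, so $\tau$ is induced by $(q\times q)_*(\ell\times\ell)^*[\Delta_X]\in CH^1(\bar S\times\bar S)$. We compute its restriction to $S\times S$. Since $q^{-1}(S)=\Lambda$ maps to $V'$, this is $(q\times q)_*$ of the refined product $(\ell\times\ell)^![\Delta_{V'}]$, supported on $\Lambda\times_{V'}\Lambda$.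

**Step 2: the fiber product.** The map $\Lambda\to U\times\mathbb P^2$ is the composite of the closed immersion $\Lambda\subset S\times\mathbb P^2$, the étale map $S\times\mathbb P^2\to C\times\mathbb P^2$, and the closed immersion $C\times\mathbb P^2\subset U\times\mathbb P^2$. So it is unramified, and since it factors through $\ell$, the map $\ell:\Lambda\to V'$ is unramified everywhere, including at the vertices $[0:0:1]$. As $V'$ and $C\times\mathbb P^2$ are closed in $U\times\mathbb P^2$,
$$\Lambda\times_{V'}\Lambda=\Lambda\times_{C\times\mathbb P^2}\Lambda\subset(S\times_CS)\times\mathbb P^2,\qquad S\times_CS=\Delta_S\sqcup\Gamma_\sigma .$$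
So, as a scheme, it is $\Delta_\Lambda\sqcup\Gamma'$ with $\Gamma'=\{(p,\sigma p,[y:z:w]):y=sz=-sz\}=\{y=z=0\}\cong S$, because $s$ is a unit.

**Step 3: contribution of $\Gamma'$.** It is reduced of the expected dimension $4-3=1$ in the smooth $\Lambda\times\Lambda$, so it contributes $[\Gamma']$ with multiplicity $1$ (Fulton, Prop. 7.1). This pushes forward to $[\Gamma_\sigma]$.

**Step 4: contribution of $\Delta_\Lambda$.** The normal bundle of $\Delta_{V'}$ pulls back to $\ell^*T_{V'}$, and that of $\Delta_\Lambda$ in $\Lambda\times\Lambda$ is $T_\Lambda$. As $\ell$ is unramified, $N_\ell=\ell^*T_{V'}/T_\Lambda$ is a line bundle, and the excess intersection formula gives $c_1(N_\ell)\cap[\Lambda]$. This pushes forward to $\deg(N_\ell|_{l_p})\,[\Delta_S]$. By adjunction in $U\times\mathbb P^2$, $K_{V'}\cdot l_p=-3+2=-1$, so $\deg\ell^*T_{V'}|_{l_p}=1$. From $0\to T_{l_p}\to T_\Lambda|_{l_p}\to\mathcal O\to0$, $\deg T_\Lambda|_{l_p}=2$. So the degree is $-1$.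

**Step 5: conclude.** The correspondence equals $-\Delta_{\bar S}+\Gamma_\sigma$ plus divisors supported on $(pts\times\bar S)\cup(\bar S\times pts)$. The latter act as $0$ on $H^1$, and $\Gamma_\sigma$ acts as $\sigma^*$, as $\sigma$ is an involution. $\square$

**Proposition 14.** $\nu(V^\circ)=\langle6\rangle$.

*Proof.* **Step 1: a map on which $\sigma$ acts as $-1$.** Let $\psi=\varphi_2-\varphi_3:\bar S\to E_0$. Then $b(\psi,\psi)=4+4+4=12$, so $\deg\psi=6$ and $\gamma_\psi^2=-12$. As $\sigma$ interchanges $\varphi_2,\varphi_3$, $\psi\circ\sigma=-\psi$. So $\sigma^*=-1$, and by Proposition 13 $\tau=-2$, on $\psi^*H^1(E_0)$.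

**Step 2: the class.** Put $\mathbf z=(\ell\times1)_*(q\times1)^*\gamma_\psi=(\Phi\otimes1)(\gamma_\psi)\in H^3(X)\otimes H^1(E_0)$. As $\gamma_\psi=[\Gamma_\psi]-6h-v$ is algebraic, so is $\mathbf z$. Thus $\mathbf z\in A'$.

**Step 3: its square.** Write $\gamma_\psi=\sum_ia_i\otimes e_i$ with $a_i\in\psi^*H^1(E_0)$. Interchanging $e_i$ with $a_j$ or with $\Phi(a_j)$ costs the sign $(-1)^{1\cdot1}$ or $(-1)^{1\cdot3}$; these agree. So $\gamma_\psi^2=-\sum_{i,j}\int_{\bar S}a_ia_j\int_{E_0}e_ie_j$, and by (6)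
$$\mathbf z^2=-\sum_{i,j}\int_X\Phi(a_i)\Phi(a_j)\int_{E_0}e_ie_j=-\sum_{i,j}\int_{\bar S}a_i\,\tau(a_j)\int_{E_0}e_ie_j=-2\gamma_\psi^2=24 .$$
Hence $A'=\mathbb Q\mathbf z$ and $\nu(V^\circ)=\langle24\rangle=\langle6\rangle$. $\square$

## 13. The form $\langle2,6,-1,-3\rangle$ and the proof of Theorem A

Since $\nu(\mathbb L y)=-\nu(y)$, Propositions 12 and 14 give
$$\nu_{E_\alpha}(\mathfrak a_\alpha)=\nu(V^\circ)-\nu(B)+\nu(B)-\nu(Q)-\nu(C)+\nu(S)=\langle6\rangle+\langle2\rangle-\langle1\rangle-\langle3\rangle=\langle2,6,-1,-3\rangle .$$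

This form is anisotropic. Suppose $2(a^2+3b^2)=c^2+3d^2$ with rational $a,b,c,d$ not all $0$. Both sides are then nonzero, since $a^2+3b^2$ is positive definite. But every nonzero value of $a^2+3b^2$ at rational numbers has even $2$-adic valuation: scale by a power of $2$ so that $a,b$ are $2$-integral and not both divisible by $2$; if exactly one is a $2$-adic unit, the value is a unit, and if both are, it is $\equiv1+3=4\pmod 8$. (In other words, these values are norms from $\mathbb Q(\sqrt{-3})$, where $2$ is inert.) So the two sides have valuations of different parity, a contradiction. Hence, whenever $E_\alpha$ has no CM,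
$$\nu_{E_\alpha}(\mathfrak a_\alpha)\ne0,\qquad\nu_{E_\alpha}(\mathbb L^m\mathfrak a_\alpha)=(-1)^m\nu_{E_\alpha}(\mathfrak a_\alpha)\ne0\quad(m\ge0).\tag{7}$$

**Proof of Theorem A.** Take $\alpha=1$; $E_1$ has no CM by Section 9. For any $K$ of characteristic $0$ write $\mathfrak a_K$ for the element over $K$; it is the base change of $\mathfrak a_{\mathbb Q}$. By Corollary 6, $\mathfrak a_K\in\bigcap_n(\mathbb L^n)$. Suppose $\mathbb L^m\mathfrak a_K=0$ for some $m$. This is a consequence of finitely many defining relations, and the finitely many varieties, isomorphisms and closed subvarieties occurring in them are defined over a finitely generated field $K_1\subset K$. After enlarging $K_1$ within $K$, still finitely generated, we have $\mathbb L^m\mathfrak a_{K_1}=0$. Choose an embedding $K_1\hookrightarrow\mathbb C$. Base change is a ring homomorphism $K_0(\mathrm{Var}/K_1)\to K_0(\mathrm{Var}/\mathbb C)$ (reducedness is preserved in characteristic $0$) which maps $\mathfrak a_{K_1}$ to $\mathfrak a_{\mathbb C}$.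 So $\mathbb L^m\mathfrak a_{\mathbb C}=0$, contradicting (7). In particular $\mathfrak a_K\neq0$ lies in the kernel of $K_0(\mathrm{Var}/K)\to R$. $\blacksquare$

## 14. Varying $\alpha$, and the dimension filtration: proof of Theorem B

**Proof of (1).** **Step 1: pairwise non-isogenous curves without CM.** Choose primes $\ell_1<\ell_2<\cdots$ with $\ell_1\ge5$ and $\ell_n>27\ell_m$ for $m<n$. Put $E_n=E_{\ell_n}$ and $\mathfrak a^{(n)}=\mathfrak a_{\ell_n}$. By Section 9,
$$j(E_n)=\frac{(1-24\ell_n)^3}{\ell_n^3(1-27\ell_n)},$$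
whose numerator is prime to $\ell_n$. So $j(E_n)$ is not integral at $\ell_n$; hence $E_n$ has no CM and has potentially multiplicative reduction at $\ell_n$. For $m<n$, $\ell_n$ divides neither $\ell_m$ nor $1-27\ell_m$, as $0<|1-27\ell_m|<\ell_n$. So $j(E_m)$ is $\ell_n$-integral and $E_m$ has potentially good reduction at $\ell_n$. Potentially multiplicative reduction is isogeny-invariant, and isogenies over $\mathbb C$ between curves over $\overline{\mathbb Q}$ are defined over $\overline{\mathbb Q}$. So the $E_n$ are pairwise non-isogenous over $\mathbb C$.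

**Step 2: values of the measures.** By Section 13, $\nu_{E_n}(\mathfrak a^{(n)})=\mathsf w:=\langle2,6,-1,-3\rangle\ne0$. In the Witt ring $\mathsf w=(\langle2\rangle-\langle1\rangle)(\langle1\rangle+\langle3\rangle)$, and $\langle2,2\rangle\cong\langle1,1\rangle$, so $2\mathsf w=0$. Next, $\nu_{E_m}(\mathfrak a^{(n)})=0$ for $m\ne n$. Indeed, take $\alpha=\ell_n$. Then $H^1(\bar C)=H^1(E_n)$. Proposition 12 gives a two-dimensional space $\mathrm{Hom}_{HS}(H^1(E_n),H^1(\bar S))$, so the injective evaluation map before (5) is an isomorphism for dimension reasons and $H^1(\bar S)\cong H^1(E_n)^2$. The class $\mathbf z\neq0$ gives a nonzero map $H^1(E_n)\to H^3(X)(1)$, an isomorphism because the source is simple and both sides have rank $2$. As $E_m,E_n$ are not isogenous, there are no nonzero Hodge classes in the tensor products of these structures with $H^1(E_m)$. So only the hyperbolic parts found in Sections 11 and 12 remain in $\mu(\bar C\times E_m)$, $\mu(\bar S\times E_m)$, $\mu(X\times E_m)$, and all three vanish.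 The terms with $B$, $Q$ and $f_0(\mathbb L)$ vanish as before.

**Step 3: conclude.** Suppose $\mathbb L^k\sum_nc_n\mathfrak a^{(n)}=0$ over $\mathbb C$ (finite sum, $c_n\in\mathbb Z$). Applying $\nu_{E_m}$ gives $\pm c_m\mathsf w=0$, so $c_m$ is even, for every $m$. By the descent argument in the proof of Theorem A the same holds over every $K$. An element of $K_0(\mathrm{Var}/K)$ dies in $\mathcal M_K$ if and only if some $\mathbb L^k$ kills it. So on the subgroup of $\bigcap_n(\mathbb L^n)$ generated by the $\mathfrak a^{(n)}$ (Corollary 6), and on its image in $\mathcal M_K$, the map $\sum c_n\mathfrak a^{(n)}\mapsto(c_n\bmod2)_n$ is well defined and surjective onto $\bigoplus_{\mathbb N}\mathbb Z/2$. Subgroups of finitely generated abelian groups are finitely generated, so neither $\bigcap_n(\mathbb L^n)$ nor its image is finitely generated.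

**Proof of (2).** The image of $\mathfrak a$ in $\mathcal M_K$ is nonzero because $\mathbb L^m\mathfrak a\ne0$ for all $m$. By Lemma 1, $(\lambda-1)p_S$ is monic of degree $7$ and $\lambda\,p_Qp_C$ has degree $6$. So $\Pi=\lambda^7+\sum_{i<7}c_i\lambda^i$ with $c_i\in\mathrm{Burn}(S_3)$, and Proposition 5 gives in $K_0(\mathrm{Var}/B)[\mathbb L^{-1}]$
$$\mathfrak a_B=-\sum_{i<7}\beta(c_i)\,\mathbb L^{i-7}\,\mathfrak a_B .$$
All exponents on the right are $\le-1$. Iterating $n$ times, $\mathfrak a_B=\sum_{j\ge n}\beta(d_j)\,\mathbb L^{-j}\,\mathfrak a_B$, a finite sum with $d_j\in\mathrm{Burn}(S_3)$. The $\beta(d_j)$ are combinations of finite étale $B$-schemes, and $\mathfrak a_B$ is a combination of varieties of dimension $\le3$. So the pushforward of each term is a combination of classes $[Y]\,\mathbb L^{-j}$ with $\dim Y-j\le3-n$. Thus $\mathfrak a\in F^{n-3}\mathcal M_K$ for all $n$, i.e. $\mathfrak a\in\bigcap_mF^m\mathcal M_K$. $\blacksquare$
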